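# Coloring against a saboteur: the distinguishing game and automorphisms of order 2

## A first guess and the mirror move

Two players, the Gentle (she) and the Rascal (he), color the vertices of a finite graph $G$ one at a time. She wants the finished coloring to destroy all symmetry of $G$; he wants some symmetry to survive. How many colors does she need? The first guess is that enough colors always suffice: she colors about half of the vertices, and with a huge palette she can give each of her vertices a color that nobody has used before. Before testing this guess, let us fix the rules.

**Definition (distinguishing coloring).** Write $V=V(G)$, $n=|V|$, $\Gamma=\mathrm{Aut}(G)$. A coloring $c:V\to\{1,\dots,d\}$ is *distinguishing* if the only $\sigma\in\Gamma$ with $c\circ\sigma=c$ is the identity.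

**Definition (the game).** Let $d\ge 1$ be the number of colors. The players move alternately. A move consists of choosing an uncolored vertex and giving it one of the $d$ colors. The game ends when all vertices are colored. The Gentle wins if the final coloring is distinguishing; otherwise the Rascal wins. Let $D_{\mathcal G}(G)$ be the least $d$ for which the Gentle has a winning strategy when she moves first, and $D_{\mathcal R}(G)$ the least such $d$ when the Rascal moves first. Each is $\infty$ if no such $d$ exists.

Test the guess on a single edge, with the Gentle to start. She colors one end, he copies her color on the other end, and the swap survives. The number of colors played no role, so $D_{\mathcal G}(K_2)=\infty$. On $K_3$ the Rascal always gets to copy a color already used, and the transposition of two equally colored vertices survives, so $D_{\mathcal G}(K_3)=D_{\mathcal R}(K_3)=\infty$. The path on three vertices is subtler. If the Rascal starts, he colors the center, she colors an end, he copies it on the other end: $D_{\mathcal R}=\infty$. If the Gentle starts, she takes the center herself, he must color an end, and she colors the other end differently. One color is not enough because $\Gamma\ne 1$, so here $D_{\mathcal G}=2$.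

So the guess is false, and the tests show why: an automorphism of order 2 lets the Rascal mirror. They also suggest that what matters is who moves last. The repaired guess is the following conjecture, posed by Gravier, Meslem, Schmidt and Slimani, "A New Game Invariant of Graphs: the Game Distinguishing Number", arXiv:1410.3359 (2014): *if $G$ has no automorphism of order $2$, then $D_{\mathcal G}(G)$ and $D_{\mathcal R}(G)$ are both finite.* By Cauchy's theorem the hypothesis says exactly that $|\Gamma|$ is odd.

Here is a graph to test it on.

**Example 1 (the graph $T$).** Let $T$ have vertices $a_i,b_i,c_i$ with $i\in\mathbb Z_3$ and, for each $i$, the edges
$$a_ia_{i+1},\quad a_ib_i,\quad b_ia_{i+1},\quad b_ic_i,\quad c_ia_i .$$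
The degrees of $a_i,b_i,c_i$ are $5,3,2$, so an automorphism preserves the three letter classes. It permutes the $c_i$ by some permutation $\pi$ of the indices. Since $a_i$ and $b_i$ are the only neighbors of $c_i$, the same $\pi$ describes its action on the $a_i$ and on the $b_i$. Finally $b_i$ is adjacent to $a_i,a_{i+1}$ and not to $a_{i+2}$, which forces $\pi(i+1)=\pi(i)+1$. So $\pi$ is a rotation, all rotations work, and $\mathrm{Aut}(T)\cong\mathbb Z_3$ with three orbits of size 3.

A coloring of $T$ is distinguishing exactly when some orbit is not monochromatic. With two colors the Gentle wins whoever starts. If she starts, her first move is arbitrary. After the next Rascal move, at most two vertices are colored, so the orbit he has just played in has an uncolored vertex, and she gives it a color different from his. Hence $D_{\mathcal G}(T)=D_{\mathcal R}(T)=2$.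

The conjecture is true. Here are the results to be proved.

**Theorem 1 (the conjecture).** If $|\Gamma|$ is odd and $L$ is the largest size of a $\Gamma$-orbit on $V$, then $D_{\mathcal G}(G)\le L$ and $D_{\mathcal R}(G)\le L$.

**Theorem 2 (converse).** If $G$ has an automorphism of order 2, then $D_{\mathcal G}(G)=\infty$ when $n$ is even, and $D_{\mathcal R}(G)=\infty$ when $n$ is odd. Hence $D_{\mathcal G}(G)$ and $D_{\mathcal R}(G)$ are both finite if and only if $G$ has no automorphism of order 2. More precisely, the invariant of the game in which the Rascal makes the last move is finite if and only if $|\Gamma|$ is odd.

**Theorem 3 (Gentle moves last).** Let $|\Gamma|$ be odd, $\Gamma\ne1$. Let $D^+(G)=D_{\mathcal G}(G)$ if $n$ is odd and $D^+(G)=D_{\mathcal R}(G)$ if $n$ is even (the games in which the Gentle makes the last move). Then $D^+(G)\le128$. If $\Gamma$ is nilpotent, then $D^+(G)=2$, which is best possible.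

The constant 128 is not claimed to be sharp, and nothing below decides whether a bound independent of $G$ exists when the Rascal moves last.

**Proof of Theorem 2.** This only makes the mirror move precise. Let $\tau$ have order 2, with $f$ fixed vertices. The other vertices come in pairs, so $f\equiv n\pmod 2$. Consider the game, with any number $d$ of colors, in which the Rascal moves last: either $n$ is even and the Gentle starts, or $n$ is odd and the Rascal starts. If $n$ is odd, then $f$ is odd, so $f\ge1$, and the Rascal first colors a $\tau$-fixed vertex.

He now keeps the following true before each Gentle move: the set of uncolored vertices is $\tau$-invariant, it contains an even number of $\tau$-fixed vertices, and $v$ and $\tau v$ have the same color whenever $v$ is colored. If she colors a moved vertex $v$, then $\tau v$ is uncolored and he gives it the same color. If she colors a fixed vertex, an odd number of fixed vertices remains uncolored, so he can color another one. At the end $c\circ\tau=c$, and he wins for every $d$.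

This gives the first sentence of the theorem. The remaining assertions follow by combining it with Theorem 1, which bounds both invariants when $|\Gamma|$ is odd. $\square$

## Fresh colors, and why the location of the reply matters

We turn to Theorem 1. Let $|\Gamma|$ be odd. If a coloring is preserved by a nonidentity automorphism, the automorphisms preserving it form a nontrivial group of odd order, which contains some $\sigma$ of odd prime order $q\ge3$. Every cycle of $\sigma$ is then monochromatic, and its cycles have length $q$ or 1.

The sensible first attempt is that the Gentle always uses a color that has not appeared yet, at any vertex she likes. If $\sigma$ survives, each $\sigma$-cycle contains at most one of her vertices. If $\sigma$ has $f$ fixed vertices, she has therefore colored at most $f+\frac{n-f}{q}$ vertices. But she colors about $n/2$ of them. If $f=0$, then $n/q\le n/3$, and this is a contradiction once $n>3$. If $f$ is large, the count proves nothing, and the strategy really does fail.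

**Example 2 (many fixed vertices).** Add to $T$ a path $z_1z_2\dots z_N$ with $N\ge9$, and join $z_1$ to $a_0,a_1,a_2$. The vertex $z_N$ is the only one of degree 1, so every automorphism fixes it, and then, walking along the path, fixes every $z_j$. What is left is $T$, so the group is still $\mathbb Z_3$. If the Gentle spends her first nine moves on the path, the Rascal colors all nine vertices of $T$ with color 1, and the rotations survive.

So she should answer where he plays. The next attempt is to reply in the orbit of the vertex that he has just colored, again with a fresh color. This fails too, because a nonidentity automorphism may fix most of an orbit.

**Example 3 (the graph $W$).** Take a copy of $T$ (the base) and three more copies $T_0,T_1,T_2$, where $T_i$ has vertices $a_{i,j},b_{i,j},c_{i,j}$. Join the base vertex $c_i$ to $a_{i,0},a_{i,1},a_{i,2}$. The vertices of degree 6 are exactly the nine $a_{i,j}$. The vertices of degree 5 are the base $a_i$ and $c_i$, and among these the $c_i$ are the ones adjacent to vertices of degree 6. The base $b_i$ are the vertices of degree 3 adjacent to a base $a$-vertex. So the base is preserved, and an automorphism acts on it as a rotation. An automorphism fixing the base pointwise preserves the three vertices $a_{i,j}$ attached to each $c_i$, hence preserves each $T_i$, and rotates each $T_i$ independently.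 Thus $|\mathrm{Aut}(W)|=3\cdot 3^3=81$. The nine vertices $a_{i,j}$ form one orbit, as do the $b_{i,j}$ and the $c_{i,j}$.

Let the Rascal play only in $T_1$, always with color 1. If the Gentle answers in the same orbit but in $T_2$ (and makes a possible opening move in the base), then all of $T_1$ gets color 1, and the automorphism that rotates $T_1$ and fixes everything else survives.

The moral of $W$ is that she should answer inside the small set $\{a_{1,0},a_{1,1},a_{1,2}\}$ where he has just played. The notion we need is that of a block.

## Blocks and primitive groups

**Definition (block).** Let $\Gamma$ act transitively on a finite set $O$. A nonempty subset $B\subseteq O$ is a *block* if for every $\gamma\in\Gamma$ either $\gamma B=B$ or $\gamma B\cap B=\emptyset$.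

The translates of a block partition $O$ into sets of equal size, so $|B|$ divides $|O|$, and the setwise stabilizer $\Gamma_B$ is transitive on $B$. Singletons and $O$ are always blocks. In $W$, the set $\{a_{1,0},a_{1,1},a_{1,2}\}$ is a block in an orbit of size 9.

**Definition (primitive).** A transitive permutation group on a set with at least two elements is *primitive* if its only blocks are the singletons and the whole set. Equivalently, its point stabilizers are maximal subgroups.

For instance, $\mathbb Z_3$ acting regularly on three points is primitive. The group $\mathbb Z_9$ acting regularly is not, since the cosets of $\{0,3,6\}$ are blocks.

We use the following fact on minimal blocks. If $B$ is a block of smallest possible size $>1$ in $O$, then $\Gamma_B$ induces a primitive group on $B$. Indeed let $C\subseteq B$ be a block for $\Gamma_B$. If $\gamma C\cap C\neq\emptyset$, then $\gamma B\cap B\ne\emptyset$, so $\gamma\in\Gamma_B$ and $\gamma C=C$. So $C$ is a block for $\Gamma$ on $O$, and by minimality $|C|=1$ or $C=B$.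

The primitive groups that arise have odd order, and this restricts them severely. We recall two facts. By the Feit–Thompson theorem, groups of odd order are solvable. And a solvable primitive group $P$ on $\Omega$ has prime power degree $m=p^k$; one can identify $\Omega$ with $\mathbb F_p^k$ so that
$$P=\mathbb F_p^k\rtimes H,\qquad H=P_0\le GL(k,p)\ \text{irreducible},$$
where $\mathbb F_p^k$ acts by translations and irreducible means that the only $H$-invariant subspaces are $0$ and $\mathbb F_p^k$.

**Example 4 (order 21).** On $\mathbb F_7$ take all maps $y\mapsto\omega y+b$ with $\omega\in\{1,2,4\}$. The element $y\mapsto2y$ fixes $0$ and has the 3-cycles $(1\,2\,4)$ and $(3\,6\,5)$.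

Suppose that in a block of size $m$ the Gentle colors at least $\frac{m-1}2$ vertices with fresh colors, and that $\sigma$ preserves the coloring and the block, with $f$ fixed points in the block. Then $\frac{m-1}2\le f+\frac{m-f}q$. The next lemma says that this almost never happens: in a primitive group of odd order, elements do not fix many points.

## Fixed points in primitive groups of odd order

One more definition and one more textbook fact are needed. For a finite group $H$ and a prime $p$, $O_p(H)$ is the largest normal $p$-subgroup of $H$. For instance $O_3(S_3)$ is the subgroup of order 3, and $O_2(S_3)=1$. The Baer–Suzuki theorem (Gorenstein, *Finite Groups*, Thm 3.8.2) says: if $x\in H$ and $\langle x,x^h\rangle$ is a $p$-group for all $h\in H$, then $x\in O_p(H)$.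

**Lemma 1.** Let $P$ be a primitive group of odd order and degree $m=p^k\ge3$. Let $\sigma\in P$ have prime order $q$ and exactly $f$ fixed points.

(a) If $f>0$, then $f\le m/p$; and if moreover $p=3$, then $f\le m/9$.

(b) If $\frac{m-1}2\le f+\frac{m-f}q$, then $(m,q,f)=(3,3,0)$ or $(7,3,1)$. In both cases equality holds.

Note that $m$ divides $|P|$, so $m$, $p$ and $q$ are odd.

**Step 1: the bound $f\le m/p$.** Conjugating by a translation changes neither $q$ nor $f$, so if $f>0$ we may assume that $\sigma$ fixes $0$, that is, $\sigma\in H$. Then its fixed set is a subspace, proper because $\sigma\ne1$. So $f=p^j$ with $j\le k-1$.

**Step 2: for $p=3$, exclude $j=k-1$.** The purpose is to save another factor 3; with $f\le m/3$ only, the count in (b) would fail. Suppose $\sigma$ fixes a hyperplane $W$ of $\mathbb F_3^k$ pointwise. On the one-dimensional quotient $\mathbb F_3^k/W$ it acts as $\pm1$, and since its order is odd it acts trivially. So $\sigma-1$ kills $W$ and maps into $W$, and we can write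
$$\sigma=1+v\varphi,\quad\text{that is}\quad \sigma(x)=x+\varphi(x)v,$$
with a linear form $\varphi$ such that $\ker\varphi=W$, and $0\ne v\in W$. In particular $k\ge2$ and $\varphi(v)=0$, so $\sigma$ has order 3. Every $H$-conjugate $h\sigma h^{-1}$ has the same shape $\sigma'=1+v'\varphi'$, with $v'=hv$, $\varphi'=\varphi\circ h^{-1}$ and $\varphi'(v')=0$. We show that $\langle\sigma,\sigma'\rangle$ is always a 3-group.

First suppose $\varphi(v')\ne0$ and $\varphi'(v)\ne0$. Since $\varphi(v)=0\ne\varphi(v')$, the vectors $v,v'$ are independent. The plane $\langle v,v'\rangle$ is invariant under both elements, which act on it in the basis $v,v'$ as
$$\begin{pmatrix}1&a\\0&1\end{pmatrix},\qquad\begin{pmatrix}1&0\\b&1\end{pmatrix},\qquad a=\varphi(v'),\ b=\varphi'(v)\in\mathbb F_3^*.$$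
As $a,b=\pm1$, these matrices or their inverses are the elementary matrices with off-diagonal entry 1, which generate $SL(2,3)$, a group of order $3(9-1)=24$. So a quotient of the subgroup $\langle\sigma,\sigma'\rangle$ of $H$ has order 24, which contradicts $|H|$ odd.

So $\varphi(v')=0$ or $\varphi'(v)=0$; by symmetry say $\varphi(v')=0$. Put $A=\sigma-1$ and $B=\sigma'-1$. Then $A^2=B^2=0$, and $AB(x)=\varphi'(x)\varphi(v')v=0$, so $AB=0$. The only product of two factors from $\{A,B\}$ that may be nonzero is $BA$. A product of three factors can be nonzero only if both of its adjacent pairs are $BA$, which is impossible. So all products of three factors vanish. Since $\sigma^{-1}=1-A$ and $\sigma'^{-1}=1-B$, every element of $\langle\sigma,\sigma'\rangle$ is $1+N$ with $N$ a linear combination of products of at least one factor from $\{A,B\}$. Hence $N^3=0$, and in characteristic 3, $(1+N)^3=1+N^3=1$. Every element has order 1 or 3, so $\langle\sigma,\sigma'\rangle$ is a 3-group by Cauchy's theorem.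

By Baer–Suzuki, $\sigma\in O_3(H)$. But $O_3(H)=1$. Indeed, a 3-group acting linearly on a nonzero $\mathbb F_3$-space has a nonzero fixed vector: the number of fixed vectors is divisible by 3 since all other orbits have length divisible by 3, and $0$ is fixed. The fixed space of $O_3(H)$ is $H$-invariant because $O_3(H)$ is normal, and it is nonzero, so by irreducibility it is everything. Hence $O_3(H)=1$ and $\sigma=1$, a contradiction. So $j\le k-2$, that is, $f\le m/9$. This proves (a).

**Step 3: the arithmetic of (b).** Since $q\ge3$, the hypothesis gives $\frac{m-1}2\le f+\frac{m-f}3=\frac{m+2f}3$, that is,
$$m\le4f+3.$$

- If $f=0$, then $m=3$. All cycles of $\sigma$ have length $q$, so $q=3$.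
- If $f>0$ and $p=3$, then $m\ge9$ and $m\le\frac49m+3$ by (a), so $m\le5$, a contradiction.
- If $f>0$ and $p=5$, then $m\le\frac45m+3$, so $m\le15$ and $m=5$. Then $f=1$, and the odd prime $q$ divides $m-f=4$, a contradiction.
- If $f>0$ and $p\ge7$, then $m\le\frac4pm+3$, so $m\le\frac{3p}{p-4}\le7$, where the last inequality is equivalent to $p\ge7$. So $m=p=7$, $f=1$, and $q$ is an odd prime dividing 6, that is, $q=3$.

For $(3,3,0)$ both sides are $1$. For $(7,3,1)$ both sides are $1+\frac63=3$. $\square$

Both exceptions are real. In Example 4, let the Gentle color $0,1,3$ with colors $1,2,3$, and let the Rascal color $2,4$ with color 2 and $5,6$ with color 3, each after her vertex in the same cycle. Then $y\mapsto2y$ survives, although she has colored $3=\frac{m-1}2$ points with fresh colors. So counting is not enough. What will save her is the order of moves: in this picture the first colored point of the block is necessarily hers.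

## Replies inside minimal blocks: proof of Theorem 1

**Step 1: the blocks.** We choose the places where she will reply. For each $\Gamma$-orbit $O$ with $|O|>1$, fix a $\Gamma$-invariant partition of $O$ into blocks of the smallest possible size $>1$ (possibly the single block $O$). Let $\mathcal B$ be the set of all these blocks. It is a $\Gamma$-invariant partition of the set of vertices not fixed by $\Gamma$. For $B\in\mathcal B$ the group induced by $\Gamma_B$ on $B$ is primitive, as shown above, and it has odd order. The size $|B|$ divides $|O|$, which divides $|\Gamma|$; so $|B|$ is odd and $\ge3$, and Lemma 1 applies.

**Step 2: the strategy, with $d=L$ colors.** The Gentle decides where and how to color as follows.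

- *Where:* if the Rascal has just colored a vertex of a block $B\in\mathcal B$ that still has an uncolored vertex, she colors any uncolored vertex of $B$ (a *reply*). Otherwise she colors any uncolored vertex (a *free move*).
- *Color:* she uses a color not yet present in the orbit of the vertex she has chosen. At most $L-1$ vertices of that orbit are colored, so there is one.

**Step 3: two observations.** These record what the two rules give.

(O1) *Let $B\in\mathcal B$ have size $m$, and let $g$ be the number of its vertices colored by the Gentle. Then $g\ge\frac{m-1}2$. If $g=\frac{m-1}2$, then the first vertex colored in $B$ was colored by the Rascal.* Let $r=m-g$, and let $e$ be the number of her free moves in $B$. Every Rascal move in $B$, except possibly one that fills $B$, is followed by a reply in $B$. So $g\ge r-1+e=m-g-1+e$, that is, $2g\ge m-1+e$. If $g=\frac{m-1}2$, then $e=0$. All her moves in $B$ are then replies, and each comes after a Rascal move in $B$; so the first vertex of $B$ is his.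

(O2) *A monochromatic set inside an orbit contains at most one Gentle vertex, and if it contains one, that vertex was the first of the set to be colored.* Indeed her vertex gets a color different from those of all vertices of its orbit colored earlier.

Suppose now that the final coloring is not distinguishing. As noted, it is preserved by some $\sigma\in\Gamma$ of prime order $q\ge3$, and all $\sigma$-cycles are monochromatic. Each cycle lies in one orbit. Let $\sigma$ move a vertex of the block $B\in\mathcal B$, and let $m=|B|$.

**Step 4: the case $\sigma B\ne B$.** We compare the blocks in the $\sigma$-orbit of $B$. As $q$ is prime, $B,\sigma B,\dots,\sigma^{q-1}B$ are distinct blocks of size $m$ in one orbit. Their union $U$ consists of $m$ cycles of length $q$, each meeting every one of these blocks once. By (O2), $U$ contains at most $m$ Gentle vertices; by (O1), at least $q\frac{m-1}2$. Hence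
$$3(m-1)\le q(m-1)\le2m,$$
so $m\le3$, thus $m=3$, and then $q=3$. Both bounds equal 3, so equality holds throughout: each of the three blocks contains exactly $1=\frac{m-1}2$ Gentle vertex, and each of the three cycles contains exactly one Gentle vertex, the first colored in its cycle. Consider the first vertex colored in $U$. It is first in its cycle, hence Gentle. It is also first in its block, hence Rascal by (O1). This is a contradiction.

**Step 5: the case $\sigma B=B$.** Now Lemma 1 does the work. The permutation $\sigma|_B$ lies in the primitive group induced on $B$ and has order $q$, since it moves a point. Let $f$ be its number of fixed points. By (O1) and (O2),
$$\frac{m-1}2\le g\le f+\frac{m-f}q.$$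
By Lemma 1(b), $(m,q,f)$ is $(3,3,0)$ or $(7,3,1)$, and equality holds. So $g=\frac{m-1}2$, and every cycle of $\sigma|_B$, fixed points included, contains exactly one Gentle vertex, which was the first colored in that cycle. The first vertex colored in $B$ is the first in its cycle, hence Gentle. This contradicts (O1).

So the final coloring is distinguishing. The strategy does not depend on who starts, so $D_{\mathcal G}(G)\le L$ and $D_{\mathcal R}(G)\le L$. $\square$

## Block trees and sums: setting up Theorem 3

With a number of colors that does not depend on $G$, fresh colors in a whole orbit are impossible. We might hope to use fresh colors inside each minimal block only. This could handle the automorphisms with $\sigma B=B$ (Step 5), but Step 4 compared vertices in different blocks of an orbit, and that used the fresh colors of the whole orbit. To break a symmetry permuting blocks with few colors, we attach to each block a single value, the sum of its colors, and try to make these values asymmetric as well, at every level of a nested system of blocks. For this the Gentle must be able to steer sums. She can do so in a block in which she makes the last move, and here it matters that she moves last in the whole game.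

**Definition (block forest).** For each $\Gamma$-orbit $O$ pick $v\in O$ and a maximal chain of subgroups $\Gamma_v=H_0<H_1<\dots<H_t=\Gamma$, each maximal in the next. The *nodes* over $O$ are the sets $\gamma H_iv$ with $\gamma\in\Gamma$ and $0\le i\le t$, ordered by inclusion.

The setwise stabilizer of $H_iv$ is $H_i$, and $H_iv$ is a block: if $\gamma h v=h'v$ with $h,h'\in H_i$, then $h'^{-1}\gamma h\in\Gamma_v\le H_i$, so $\gamma\in H_i$. So the nodes at level $i$ correspond to the cosets $\gamma H_i$, and their sizes $|H_i:H_0|$ increase strictly with $i$. The nodes over $O$ form a rooted tree with root $O$, whose leaves are the vertices of $O$; if $|O|=1$, the root is a leaf. Together these trees form a $\Gamma$-invariant forest. In the graph $W$, for the orbit of the $a_{i,j}$, there is such a chain of orders $9<27<81$: a vertex stabilizer, the stabilizer of $\{a_{i,0},a_{i,1},a_{i,2}\}$, and the group. The tree has a root, three children and nine leaves.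

For an internal node $X$, let $Ch(X)$ be the set of its children and $P_X$ the permutation group that the stabilizer $\Gamma_X$ induces on $Ch(X)$. If $X=H_{i+1}v$, this is $H_{i+1}$ acting on the cosets of $H_i$; other nodes at this level are conjugate. Since $H_i$ is maximal in $H_{i+1}$, $P_X$ is primitive. It has odd order, and $|Ch(X)|=|H_{i+1}:H_i|$ is odd and $\ge3$.

Let the colors be the elements of $\mathbb Z_d$. For a coloring, let $\mathrm{val}(X)\in\mathbb Z_d$ be the sum of the colors of the leaves below $X$ (for a leaf, its own color).

(F) *If for every internal node $X$ the only element of $P_X$ preserving the map $Y\mapsto\mathrm{val}(Y)$ on $Ch(X)$ is the identity, then the coloring is distinguishing.* Let $\sigma\in\Gamma$ preserve the coloring. Then $\mathrm{val}(\sigma X)=\mathrm{val}(X)$ for all nodes, and $\sigma$ fixes all roots, which are the orbits. If $\sigma$ fixes $X$, it acts on $Ch(X)$ as an element of $P_X$ preserving val, so it fixes every child of $X$. Going down the trees, $\sigma$ fixes all leaves, so $\sigma=1$.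

So the Gentle wants to win a small game at each internal node. We isolate this small game.

**Definition (local game).** Let $P$ act on $\Omega$ with $|\Omega|=m$ odd, $m\ge3$. In the *local game* $(P,d)$, the elements of $\Omega$ receive values in $\mathbb Z_d$ one at a time.

- *Stage 1:* the Opponent assigns a value to an unassigned element, then the Gentle does, alternately. At any of his turns (an even number of elements is assigned) the Opponent may instead announce a *target* $c\in\mathbb Z_d$, and Stage 2 begins.
- *Stage 2:* Gentle, Opponent, Gentle, … assign alternately until everything is assigned.

The Gentle wins if only the identity of $P$ preserves the final assignment and, when a target $c$ was announced, the sum of all values is $c$. Call $(P,d)$ *good* if the Gentle has a winning strategy.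

Since $m$ is odd, Stage 2 starts with an odd number of unassigned elements and the Gentle assigns last there. If no target is announced, the Opponent makes the last assignment. For example, take $P=\mathbb Z_3$ on three points and $d=2$, and suppose the target $c$ is announced at the start. The Gentle gives the first element the value $c+1$, the Opponent gives a second one some $y$, and she gives the third the value that makes the sum equal to $c$. The result is not constant, since a constant result would have sum $3(c+1)=c+1\neq c$. So she wins this line.

## Gluing the local games

**Proposition 2.** If $(P_X,d)$ is good for every internal node $X$, then the Gentle wins the $d$-color game on $G$ in which she moves last.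

The difficulty is that there is one global game and many local ones, with their turns interleaved, and a value at an upper node becomes known only when everything below it is colored. The device is that the Gentle may *declare* the value of a node before it is colored, and then treat that value as a target inside the node.

**Step 1: the bookkeeping.** We fix what she keeps track of. Every node is *undeclared* or *declared* with a value in $\mathbb Z_d$. A leaf is declared when it is colored, with its color as value. At each internal node $X$ a local game $(P_X,d)$ is played on $Ch(X)$ with a fixed winning strategy, and declaring a child is an assignment in it. After each of her moves, and at the beginning, she maintains: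

(E) An undeclared internal node has an odd number of undeclared children; a declared internal node has an even number of undeclared children.

She also keeps the local games synchronized: at an undeclared internal node the local game is in Stage 1 at an Opponent's turn; at a declared one it is either finished, or in Stage 2 at an Opponent's turn with target the declared value. At the beginning nothing is declared, all numbers of children are odd, and all this holds.

A consequence of (E), by induction from the leaves, is that *an undeclared node has an odd number, and a declared node an even number, of uncolored leaves below it*. For a leaf the numbers are 1 and 0. For an internal node, the parity of the number of uncolored leaves is the parity of the number of its undeclared children.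

**Step 2: pledging a value to an undeclared node.** We define a procedure pledge$(X,c)$ for an undeclared node $X$ such that (E) and the synchronization hold at $X$ and everywhere below it. It colors exactly one leaf below $X$ and commits $X$ to the value $c$. Declare $X$ with value $c$. If $X$ is a leaf, color it $c$. Otherwise announce the target $c$ in the local game at $X$, which is in Stage 1 at an Opponent's turn. The winning strategy names an unassigned child $Y$ and a value $c'$; perform pledge$(Y,c')$.

The recursion descends until it reaches a leaf, which is undeclared and hence uncolored. At each node $X$ it passes, the node becomes declared and the number of its undeclared children drops from odd to even; the local game there is now in Stage 2, after a Gentle assignment. So (E) and the synchronization hold again at all nodes below and including $X$.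

**Step 3: answering a Rascal move.** Suppose the Rascal colors the leaf $\ell$; this declares $\ell$. Put $Y=\ell$ and repeat the following, where $Y$ is always a node that has just become declared. If $Y$ is not a root, let $X$ be its parent, and treat the declaration of $Y$ as an Opponent assignment in the local game at $X$. By synchronization it is the Opponent's turn there.

- If $X$ is declared: the number of its undeclared children was even and, as it counted $Y$, at least 2. It is now odd. Take the answer $(Y',c')$ of the strategy at $X$, perform pledge$(Y',c')$, and stop.
- If $X$ is undeclared and still has undeclared children: their number was odd and is now even and positive. Take the answer $(Y',c')$ of the strategy at $X$ (still Stage 1), perform pledge$(Y',c')$, and stop.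
- If $X$ is undeclared and has no undeclared children left: the local game at $X$ is finished without a target. Declare $X$ with value the sum of the values of its children, set $Y:=X$, and continue.

In the first two cases nothing below $Y'$ had been touched, so the pledge is legal. Afterwards the number of undeclared children of $X$ has dropped by 2 in total and $X$ has not changed its status, so (E) holds at $X$, and it is again the Opponent's turn there or the local game is over. At the nodes declared by the third case there are $0$ undeclared children, which is even. No other node is affected. So (E) and the synchronization are restored, and the Gentle has colored exactly one leaf.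

**Step 4: when the loop reaches a root, and her opening move.** It remains to supply a move when the loop runs through to a root $Y$. Then (E) holds everywhere, and it is still her turn. Since she makes the last move of the whole game, the number of uncolored leaves is odd. By Step 1 the declared roots have even numbers of uncolored leaves below them, so some root is undeclared. She performs pledge$(\text{that root},0)$. If she makes the first move of the game, she does the same then. Again exactly one leaf is colored and (E) is restored.

**Step 5: the end.** We check that the declared values came true. At the end no leaf is uncolored, so by Step 1 every node is declared, and every local game is finished. By induction from the leaves, the declared value of each node $X$ equals $\mathrm{val}(X)$: either it was defined as the sum of the values of the children, or it was announced as a target, and the Gentle has won the local game, so the sum of the children's values is the target. Since she has won all local games, only the identity of $P_X$ preserves val on $Ch(X)$, for every $X$. By (F) the coloring is distinguishing. $\square$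

**Example 5 (a play on one tree).** Take a tree with root $R$, children $X_1,X_2,X_3$, and three leaves below each; all local groups are $\mathbb Z_3$, $d=2$, and the Gentle starts. She performs pledge$(R,0)$: target $0$ at $R$, and as in the example after the definition of the local game she assigns $0+1=1$ to $X_1$. This calls pledge$(X_1,1)$: target $1$ at $X_1$, and she assigns $1+1=0$ to a leaf, which she colors $0$. Suppose the Rascal colors a leaf of $X_2$ with $y$; she answers with $y+1$ on another leaf of $X_2$. Suppose he fills $X_2$ with the color $z$. Then $X_2$ is declared with value $y+(y+1)+z=z+1$, an Opponent assignment at $R$. She answers at $R$ by giving $X_3$ the value $z$, so that $1+(z+1)+z=0$, and pledges $z$ to $X_3$ by coloring one of its leaves $z+1$. The values $1,z+1,z$ at $R$ have sum $0$ and are not constant, as required.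

## Good local games with two values: the nilpotent case

It remains to win local games. We first count. In Stage 2 the Gentle's last assignment must produce the target sum, so its value is forced. Call all her other assignments *free*; in particular all her Stage 1 assignments are free. *There are always exactly $\frac{m-1}2$ free assignments.* If no target is announced, she makes $\frac{m-1}2$ assignments, all free. If a target is announced after $2j$ assignments, she has made $j$ assignments in Stage 1 and makes $\frac{m-2j+1}2$ in Stage 2, of which the last is not free:
$$j+\frac{m-2j+1}2-1=\frac{m-1}2 .$$
Since she always meets the target with her last assignment, only the symmetry condition matters from now on.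

**Step 1: $(\mathbb Z_p,2)$ is good for an odd prime $p$ and the regular action.** Here $m=p$ and every nonidentity element is a $p$-cycle, so she only has to make the assignment nonconstant.

- If the Opponent assigns first, she gives another element the other value.
- If a target is announced at the start and $m\ge5$, her second assignment is the third of at least five, so it is free. She gives it a value different from that of her first one.
- If $m=3$ and the target $c$ is announced at the start, she first assigns $x=c+1$. A constant result would have sum $3x=x\ne c$, while the actual sum is $c$. So the result is not constant.

**Step 2: the local groups of a nilpotent $\Gamma$.** We show they are exactly of this kind. Let $\Gamma$ be nilpotent of odd order. Each $P_X$ is a quotient of a subgroup of $\Gamma$, hence nilpotent. In a nilpotent group every maximal subgroup is normal of prime index. So a point stabilizer of $P_X$, which is maximal by primitivity, is normal of prime index $p$. A normal point stabilizer in a transitive group fixes every point, so it is trivial. Thus $P_X\cong\mathbb Z_p$ acts regularly, with $p$ odd.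

By Step 1 and Proposition 2, $D^+(G)\le2$. With one color every automorphism preserves the coloring, and $\Gamma\ne1$; so $D^+(G)=2$. The same remark shows that 2 is the least value possible for any $\Gamma\ne1$.

## Good local games with 128 values

The general bound in Theorem 3 follows from Proposition 2 once we prove the following.

**Proposition 3.** $(P,128)$ is good for every primitive group $P$ of odd order and degree $m=p^k\ge3$.

For small $m$ she can use fresh values, as in Theorem 1; for large $m$ the palette is too small, and random values take over. As before, if a nonidentity element of $P$ preserves the final assignment, then some $\sigma\in P$ of prime order $q\ge3$ does, and the assignment is constant on each $\sigma$-cycle.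

**Step 1: $m=3$, target $c$ announced at the start.** This position needs its own treatment, since her only free assignment is then the first one, where freshness means nothing. In $\mathbb Z_{128}$ we have $3\cdot0\ne3\cdot1$, so she can pick $x\in\{0,1\}$ with $3x\ne c$ and assign $x$ first. A constant result would have sum $3x\ne c$, so the result is not constant. Here $P=\mathbb Z_3$, and only the identity preserves a nonconstant assignment.

**Step 2: $m\le127$, all other situations.** Each free assignment uses a value not yet present in $\Omega$. This is possible, since at most $126$ elements are already assigned. Locations are arbitrary, except in Step 3. Suppose $\sigma$ of prime order $q$ with $f$ fixed points preserves the result. A free element (one that received a free assignment) has a value different from all earlier values, so each $\sigma$-cycle contains at most one free element, and that element was the first assigned in its cycle. There are $\frac{m-1}2$ free elements and $f+\frac{m-f}q$ cycles, so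
$$\frac{m-1}2\le f+\frac{m-f}q .$$
By Lemma 1(b), $(m,q,f)$ is $(3,3,0)$ or $(7,3,1)$ with equality: every cycle contains exactly one free element, and it was the first assigned in its cycle. So the very first element assigned in $\Omega$ is free. If the Opponent made the first assignment, this is a contradiction. If a target was announced at the start and $m=3$, we are in Step 1. Only one case remains.

**Step 3: $m=7$, target announced at the start.** Now the first assigned element is hers, and she must choose locations carefully. Here $P=\mathbb F_7\rtimes H$ with $H\le\mathbb F_7^*$ of odd order, so all elements of $P$ have the form $y\mapsto\omega y+b'$ with $\omega\in\{1,2,4\}$. Those of order 3 have $\omega\in\{2,4\}$ and a unique fixed point $x$, so they are the maps $y\mapsto x+\omega(y-x)$.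

The order of assignments is Gentle, Opponent, Gentle, Opponent, Gentle, Opponent, Gentle, and her first three are free. Let $a$ be her first element and $b$ the Opponent's first. Let $S$ be the set of fixed points $x$ of elements of order 3 of $P$ that have $a,b$ in the same 3-cycle. The 3-cycle of $a$ is $x+\{1,2,4\}(a-x)$, so $x\in S$ implies $b-x=\omega(a-x)$ for some $\omega\in\{2,4\}$. For each $\omega$ this determines $x$, because $1-\omega\neq0$. Hence $|S|\le2$. She chooses her second element, among 5 unassigned ones, outside $S$, and her third, among 3 unassigned ones, outside $S$ too.

Suppose $\sigma$ preserves the result. By Step 2, $q=3$ and $f=1$, and her three free elements are the fixed point $x$ of $\sigma$ and the first assigned elements of its two 3-cycles. The element $b$ is not free, so $b\ne x$, and $b$ is not the first assigned in its 3-cycle. The first assigned element of that cycle came before $b$, so it is $a$. Thus $a,b$ lie in the same 3-cycle, $x\in S$, and $x\ne a$. So $x$ is her second or third element, which contradicts her choice. This settles $m\le127$.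

**Step 4: $m\ge128$, reduction to random play.** The local game is finite, with perfect information and no draws, so one of the players has a winning strategy. Hence it suffices to show that no Opponent strategy beats all Gentle plays. Fix an Opponent strategy. Let the Gentle choose locations by any fixed rule (say, the first unassigned element in some order), and meet the target, if there is one, with her last assignment. The play is then determined by the word
$$(x_1,\dots,x_N)\in\mathbb Z_{128}^N,\qquad N=\frac{m-1}2,$$
of the values of her free assignments. Draw this word uniformly at random. We show that with positive probability no $\sigma\in P$ of prime order preserves the result; for such a word she wins.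

**Step 5: the chance that one $\sigma$ survives.** We bound this for fixed $\sigma$. Let $\sigma\in P$ have prime order $q$ and $f$ fixed points. Call a free assignment *relevant* if its element lies in a $q$-cycle of $\sigma$ that already contains an assigned element. A free assignment that is not relevant goes to a fixed point or is the first in its $q$-cycle, so there are at most $f+\frac{m-f}q=N-\kappa$ of these, where
$$\kappa:=\frac{m-1}2-f-\frac{m-f}q\ \ge\ \frac{m-1}{2}-f-\frac{m-f}{3}=\frac m6-\frac12-\frac{2f}3 .$$

Whether the $i$-th free assignment is relevant is determined by $x_1,\dots,x_{i-1}$. If it is relevant and $\sigma$ preserves the result, then $x_i$ must equal the value of an element already assigned in its cycle, which is also determined by $x_1,\dots,x_{i-1}$. Now produce a word letter by letter, taking that forced value at relevant positions (one of these values, by a fixed rule, if there are several) and a uniform random value at the others. Each word for which $\sigma$ survives is produced with probability $128^{-s}$, where $s\le N-\kappa$ is its number of positions that are not relevant. These probabilities sum to at most 1, so there are at most $128^{N-\kappa}$ such words. Hence under the uniform distribution $\sigma$ survives with probability at most $128^{-\kappa}=2^{-7\kappa}$.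

**Step 6: what has to be checked.** We sum over all $\sigma$. By Lemma 1(a), where $f\le m/9$, $m/5$, $m/7$ in the three cases,
$$\kappa\ge\frac{5m}{54}-\frac12\ (p=3),\qquad\kappa\ge\frac m{30}-\frac12\ (p=5),\qquad\kappa\ge\frac m{14}-\frac12\ (p\ge7).\tag{1}$$
If $f=0$, then $\kappa\ge\frac m6-\frac12$, which is larger. An element of $P$ is an affine map of $\mathbb F_p^k$, determined by the images of $k+1$ affinely independent points; so $|P|\le m^{k+1}$. The expected number of surviving $\sigma$ of prime order is therefore less than 1 as soon as
$$(k+1)\log_2m<7\kappa\tag{2}$$
holds with $\kappa$ replaced by its lower bound in (1).

**Step 7: verification of (2) for $m\ge128$.** The three cases of (1) are treated in turn.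

- $p=3$. As $3^4=81<128$, we have $k\ge5$. The left side of (2) is $k(k+1)\log_23$. For $k=5$ it is $30\log_23<48$, because $3^5=243<2^8$. The lower bound for $7\kappa$ is $\frac{35\cdot243}{54}-\frac72=154$. When $k$ increases by 1, the left side is multiplied by $\frac{k+2}k\le\frac75$, and $\frac{35m}{54}-\frac72$ by more than 3. So (2) holds for all $k\ge5$.
- $p=5$. As $5^3=125<128$, we have $k\ge4$. For $k=4$ the left side is $20\log_25<47$, because $5^3<2^7$ gives $\log_25<\frac73$. The lower bound for $7\kappa$ is $\frac{7\cdot625}{30}-\frac72>142$. When $k$ increases by 1, the left side is multiplied by $\frac{k+2}k\le\frac32$ and the lower bound by more than 5.
- $p\ge7$. Put $\ell=\log_2m\ge7$. Since $7^5=16807>16384=2^{14}$, we have $\log_27>2.8$, so $k=\ell/\log_2p\le\ell/2.8$. Thus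
$$(k+1)\ell\le\ell\Bigl(\frac{\ell}{2.8}+1\Bigr)\le\frac{\ell^2}2,$$
where the last inequality says $1\le\ell\bigl(\frac12-\frac1{2.8}\bigr)=\frac{\ell}7$, true for $\ell\ge7$. The lower bound for $7\kappa$ is $\frac m2-\frac72=2^{\ell-1}-\frac72$. At $\ell=7$ it is $60.5>24.5=\frac{\ell^2}2$. For $\ell\ge7$ the derivative $2^{\ell-1}\ln2$ of the lower bound exceeds the derivative $\ell$ of $\frac{\ell^2}2$: at $\ell=7$ it exceeds $44$, and from there on it grows faster than $\ell$. So $2^{\ell-1}-\frac72>\frac{\ell^2}2$ for all $\ell\ge7$, and (2) holds.

So with positive probability no $\sigma\in P$ of prime order survives, and then only the identity preserves the assignment. Hence $(P,128)$ is good. $\square$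

**Completion of the proof of Theorem 3.** Let $|\Gamma|$ be odd. For every internal node $X$ of the block forest, $P_X$ is primitive of odd order and degree at least 3, so $(P_X,128)$ is good by Proposition 3. By Proposition 2 the Gentle wins the 128-color game in which she moves last, so $D^+(G)\le128$. The nilpotent case was proved in the section on two values. $\square$
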